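# Alternating groups over purely transcendental subfields of a finitely generated field

## 1. Every degree from 3 on? A guess tested on rational fields and on curves

Let $F$ be a finitely generated extension field of $\mathbb C$ of transcendence degree $n\ge 1$. It is a finite extension of many purely transcendental subfields $L\simeq\mathbb C(x_1,\dots,x_n)$. We ask how special the Galois group of the normal closure of $F$ over $L$ can be made; concretely, whether it can be the alternating group. The answer one would first guess is yes: for every $F$ and every $m\ge3$ there is a purely transcendental $L\subset F$ with $[F:L]=m$ whose group is $A_m$. Let us make this precise and try it.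

**Definition (the group $M(F,L)$).** Let $F$ be a finite separable extension of $L$ with normal closure $\widetilde F$. Then $M(F,L)=G(\widetilde F\colon L)$ is the Galois group of $\widetilde F$ over $L$, regarded as a permutation group of the $[F:L]$ embeddings of $F$ into $\widetilde F$ over $L$. Equivalently, it permutes the roots of the minimal polynomial of a primitive element. This action is transitive.

For example, $\mathbb C(x)$ is cyclic of degree 3 over $\mathbb C(x^3)$, so the group is $A_3$. For degree $m=2$ the group is always $S_2\ne A_2$, so $m=2$ never occurs, for any $F$.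

We compute groups by ramification. Let $k$ be algebraically closed of characteristic $0$, let $X$ be a smooth projective connected curve over $k$, let $f\in k(X)$ be nonconstant, and put $m=[k(X):k(f)]$. Recall that for each $b\in\mathbb P^1$ the inertia groups over $b$ in the normal closure are cyclic. A generator, as a permutation of the $m$ embeddings, has one cycle of length $e$ for each point of $X$ over $b$ of ramification index $e$. For instance $f=x^3-3x$ has critical points $\pm1$ with values $\mp2$, both of ramification index 2. So the inertia groups over $\pm 2$ are generated by transpositions, and the group is $S_3$: one simple branch point already forces an odd permutation.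

**Lemma 1.1.** The group $M(k(X),k(f))$ is generated by the inertia groups over the finite points of $\mathbb P^1$.

*Proof.* The subgroup they generate is normal, since the set of these inertia groups is stable under conjugation. Its fixed field is a Galois extension of $k(f)$, of degree $e$ say, ramified only over $\infty$. It is the function field of a curve of some genus $g'$. The ramification over $\infty$ contributes at most $e-1$, so Riemann–Hurwitz gives $-2\le 2g'-2\le -2e+(e-1)$, hence $e\le1$. $\square$

**Lemma 1.2.** Let $m\ge3$. A transitive subgroup of $S_m$ generated by 3-cycles is $A_m$.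

*Proof.* First we show that the group is primitive. Suppose there is a block system with blocks of size $\beta$, $1<\beta<m$. If a 3-cycle $\sigma$ moves a block, the orbit of this block under $\sigma$ has length 3, so $\sigma$ moves all points of three disjoint blocks: at least $3\beta\ge6$ points. This is impossible. So every 3-cycle fixes every block, against transitivity. By Jordan's theorem a primitive group containing a 3-cycle contains $A_m$; being generated by 3-cycles, ours is contained in $A_m$. $\square$

**By hand on $F=\mathbb C(x)$.** For $m=3$ take $f=x^3$. For $m=4$ take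
$$f=x^3-6x-\frac3x,\qquad df=3\Bigl(x-\frac1x\Bigr)^2dx .$$
The poles are $\infty$ (order 3) and $0$ (order 1), so the degree is 4. Over the finite points the only ramification is at $x=\pm1$, where $df$ has a double zero, so the ramification index is 3; the critical values $f(\pm1)=\mp8$ are distinct. So the finite inertia groups are generated by 3-cycles, and by Lemmas 1.1 and 1.2 the group is $A_4$. For $m=5$ take $f=3x^5-10x^3+15x$, with $df=15(x^2-1)^2dx$ and $f(\pm1)=\pm8$; the group is $A_5$ for the same reason. In all three examples $df$ is a square of a rational function times $dx$.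

**Proposition 1.3.** If $F\simeq\mathbb C(x_1,\dots,x_n)$, the set of $m\ge1$ for which $F$ has a purely transcendental $L$ of transcendence degree $n$ with $[F:L]=m$ and $M(F,L)=A_m$ is exactly $\{1\}\cup\{m\ge3\}$.

*Proof.* For $m=1$ take $L=F$; $m=2$ is excluded. Let $m\ge3$. It suffices to find $f\in\mathbb C(x_1)$ of degree $m$ with group $A_m$ over $\mathbb C(f)$. Indeed, if $\widetilde N$ is the normal closure of $\mathbb C(x_1)$ over $\mathbb C(f)$, then $\widetilde N(x_2,\dots,x_n)$ is the normal closure of $F$ over $L=\mathbb C(f,x_2,\dots,x_n)$, with the same group and the same action. By Riemann's existence theorem we need permutations with product 1 which generate $A_m$ and have total index $2m-2$, where the index of a permutation is $m$ minus its number of cycles: Riemann–Hurwitz then gives genus 0.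

For $m$ odd take the $(m-1)/2$ cycles $(1\,2\,3),(3\,4\,5),\dots,(m-2\;\,m-1\;\,m)$ and the inverse of their product. The product is an $m$-cycle, so the total index is $(m-1)+(m-1)$.

For $m$ even take the $(m-2)/2$ such 3-cycles on $\{1,\dots,m-1\}$, whose product is an $(m-1)$-cycle; then one 3-cycle $(a\,b\,m)$ with $a\ne b$ in $\{1,\dots,m-1\}$; then the inverse of the total product. Write $(a\,b\,m)$ as a product of two transpositions, each involving $m$. Multiplying by the first joins $m$ to the $(m-1)$-cycle, and the second splits the resulting $m$-cycle into two cycles. So the total product has index $m-2$, and the total index is $2\cdot\frac m2+(m-2)=2m-2$.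

In both cases the group is transitive and generated by 3-cycles, so it is $A_m$ by Lemma 1.2. $\square$

So the guess survives on rational fields. It fails on curves. The gonality $\mathrm{gon}(C)$ of a curve $C$ is the least degree of a nonconstant rational function on it; so if $F=\mathbb C(C)$, then $[F:L]\ge\mathrm{gon}(C)$ for every $L=\mathbb C(f)$. A smooth plane curve of degree $\delta\ge3$ has gonality $\delta-1$, so for a plane quintic $m=3$ is impossible. Raising $n$ does not help.

**Proposition 1.4.** Let $C$ be a smooth projective curve over $\mathbb C$ and $F=\mathbb C(C)(y_2,\dots,y_n)$. If $L\subset F$ is purely transcendental with $[F:L]=m$ finite, then $m\ge\mathrm{gon}(C)$.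

*Proof.* The case $n=1$ is the definition. Let $n\ge2$. The inclusion $L\subset F$ gives a dominant rational map $\pi:C\times\mathbb P^{n-1}\dashrightarrow\mathbb P^n$ of degree $m$. There are dense open sets $V\subset\mathbb P^n$ and $\mathcal U\subset C\times\mathbb P^{n-1}$ such that $\pi$ restricts to a finite étale map $\mathcal U\to V$ of degree $m$. Fix $v\in V$. For each line $\ell\ni v$, every component of the preimage of $\ell\cap V$ is finite étale over $\ell\cap V$, hence surjects onto it and contains a point over $v$. Suppose the projection to $C$ were constant on all these components, for all $\ell$. Every point of $\mathcal U$ lies on such a component, so the projection would take on $\mathcal U$ only its finitely many values over $v$. This is absurd, as $\mathcal U$ is dense. So some component, of degree $\le m$ over a line, maps nonconstantly to $C$; its smooth completion $D$ carries a nonconstant function $h$ of degree $\le m$.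

Some coefficient of the characteristic polynomial of $h$ over $\mathbb C(C)$ is nonconstant, since otherwise $h$ would be algebraic over $\mathbb C$. A point of $D$ over $c\in C$ with ramification index $e$ contributes $e$ conjugates of $h$, each of pole order $1/e$ times that of $h$ there. So the pole order of the coefficient at $c$ is at most the sum of the pole orders of $h$ at the points over $c$. Hence the coefficient has degree $\le m$, and $\mathrm{gon}(C)\le m$. $\square$

So no bound depending on $n$ alone can work, and the guess must be weakened: $m$ has to be large in terms of $F$. In this form it is a conjecture; the source of the problem is Sonia Brivio and Gian Pietro Pirola, "Alternating groups and rational functions on surfaces", arXiv:math/0401107 (2004), and the case $n=2$ is the known result which the conjecture extends to all $n$. These notes prove that the conjecture is true.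

**Theorem 1.5.** Let $F$ be a finitely generated extension field of $\mathbb C$ of transcendence degree $n\ge1$. There is an integer $M(F)$ such that for any $m>M(F)$, $F$ admits a subfield $L$ with $\mathbb C\subset L\subset F$ and $L\simeq\mathbb C(x_1,\dots,x_n)$ as $\mathbb C$-algebras, such that $F\colon L$ is finite of degree $m$ and $M(F,L)=A_m$.

By Propositions 1.3 and 1.4, $M(F)\ge 2$ always, the value $M(F)=2$ is the optimal one for rational $F$, and $M(F)\ge\mathrm{gon}(C)-1$ for $F=\mathbb C(C)(y_2,\dots,y_n)$. What we shall prove is the following more precise statement.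

**Theorem A.** Let $F/\mathbb C$ be finitely generated of transcendence degree $n\ge1$. There are a purely transcendental subfield $K=\mathbb C(t_1,\dots,t_{n-1})\subset F$, algebraically closed in $F$, and an integer $M(F)$ such that for every $m>M(F)$ there is $f\in F$ with $[F:K(f)]=m$ and with both $M(F,K(f))$ and the geometric group $M(F\bar K,\bar K(f))$ equal to $A_m$. Moreover, over each finite branch point the geometric cover has exactly one ramified point, and its ramification index is $3$.

Theorem A implies Theorem 1.5: $F$ is algebraic over $L=\mathbb C(t_1,\dots,t_{n-1},f)$, so these $n$ generators are algebraically independent.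

**Conventions.** Curves are smooth and projective. $K$ has characteristic $0$ and $k=\bar K$. Points of varieties over $k$ are $k$-points; the dimension of a constructible set is that of its closure.

## 2. The equation $s^2=df$, and an elliptic pencil with solutions over $\bar K$ only

View $F$ as the function field of a curve $X$ over $K=\mathbb C(t_1,\dots,t_{n-1})$. We want a function $f$ on $X$ whose finite ramification consists of points of index 3 in distinct fibres. As in the examples, we want $df$ to be a square.

**Definition (theta characteristic).** A theta characteristic on $X$ is a line bundle $\mathcal L$ with an isomorphism $\mathcal L^{\otimes2}\cong\omega_X$, which we fix. The product of two rational sections of $\mathcal L$ is then a rational 1-form. Note $\deg\mathcal L=g-1$.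

On $\mathbb P^1$ one has $\mathcal L=\mathcal O(-1)$, with a generator $e$ on $\mathbb A^1$ such that $e^2=dx$; the quartic example is $s=\sqrt3\,(x-1/x)\,e$, $s^2=df$. On an elliptic curve $y^2=x^3+\cdots$ one may take $\mathcal L=\mathcal O$ with $e^2=dx/y$.

Suppose $s^2=df$. At a simple zero of $s$, $df$ has a double zero and $f$ has ramification index exactly 3. A pole of $s$ of order $N$ gives a pole of $f$ of order $2N-1$. So if $P$ is a $K$-point and $s$ has its only pole there, $f$ has odd degree $2N-1$. For even degrees we allow one more simple pole of $f$, at a second $K$-point $Q$, as $x=0$ in the quartic. For given $s$, the condition that $s^2$ be exact is the vanishing of $2g$ de Rham coordinates of $s^2$, hence a system of $2g$ quadratic equations in $s$.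

The approach one would try first is to solve this system over $k$, where everything is easier, with $s$ in $H^0(\mathcal L(NP))$. The trouble is that the solution must lie in $K$; otherwise $f$ belongs to a finite extension of $F$ and not to $F$. This trouble is real.

**Example 2.1.** Let $F=\mathbb C(x,y)$, $t=(y^2-x^3)/x$, $K=\mathbb C(t)$. Then $F$ is the function field of the elliptic curve $y^2=x^3+tx$ over $K$, with $K$-points $P$ (at infinity) and $Q=(0,0)$. Take $\mathcal L=\mathcal O$, $e^2=dx/y$, and look for $f$ with a pole of order 5 at $P$ only: $s=(a+bx+cy)e$ with $a,b,c\in K$. From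
$$dy=\frac{(3x^2+t)\,dx}{2y},\qquad d(xy)=\Bigl(\tfrac52x^3+\tfrac32tx\Bigr)\frac{dx}y$$
we get, modulo exact forms, $x^2\frac{dx}y\equiv-\frac t3\frac{dx}y$ and $y^2\frac{dx}y=(x^3+tx)\frac{dx}y\equiv\frac{2t}5\,x\frac{dx}y$. The terms in $y\frac{dx}y=dx$ and $xy\frac{dx}y=x\,dx$ are exact. So
$$s^2\equiv\Bigl(a^2-\frac t3b^2\Bigr)\frac{dx}y+\Bigl(2ab+\frac{2t}5c^2\Bigr)\frac{x\,dx}y .$$
The forms $dx/y$ and $x\,dx/y$ are independent modulo exact forms, as we check in Section 5. Over $k$ there are solutions with $c\ne0$: $b=1$, $a=\sqrt{t/3}$, $c^2=-5a/t$. Over $K$ the first equation forces $a=b=0$, because $t/3$ is not a square in $\mathbb C(t)$; then $c=0$. No solution over $K$.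

Allowing higher poles gives more variables, and the Tsen–Lang theorem (Section 4) then yields *one* nonzero solution over $K$: here there are 2 quadrics over $\mathbb C(t)$, and 5 variables suffice. But this says nothing about that solution: its pole order may be smaller than planned, its zeros may be multiple, critical values may coincide. We need so many $K$-solutions that a general one is available.

For one quadric $q(u)=b(u,u)$ the classical remedy is to use one isotropic vector $w$ over $K$. Then $q(u+\lambda w)=q(u)+2\lambda\, b(u,w)$ is *linear* in $\lambda$. So every $u\in K^d$ with $b(u,w)\ne0$ yields a $K$-solution, and every solution $s$ with $b(s,w)\neq0$ arises in this way, from $u=s$. The $K$-solutions with $b(s,w)\ne0$ are therefore dense among all such solutions. For $2g$ quadrics we use a $2g$-dimensional $K$-space $W'$ on which all quadrics and their polarizations vanish, and correct $u$ by an element $y(u)\in W'$ found by solving a $2g\times2g$ linear system. Tsen–Lang, applied repeatedly, produces such spaces of any dimension.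

Two further points need work. First, the naive count says that having a double zero, or two zeros with equal critical values, is one condition too many. To make this a proof the relevant equations must be independent, and this comes from a surjectivity statement (Section 6) and from an isotropic space larger than $W'$. Second, the group over $K(f)$ might be larger than the group over $k(f)$ (Section 10).

## 3. A pencil with two rational points and a theta characteristic

**Proposition 3.1.** There is a purely transcendental subfield $K=\mathbb C(t_1,\dots,t_{n-1})\subset F$ such that $F$ is the function field of a smooth projective geometrically connected curve $X/K$ having two distinct points $P,Q\in X(K)$ and a line bundle $\mathcal L$ over $K$ with $\mathcal L^{\otimes2}\cong\omega_X$.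

The model to keep in mind is $F=\mathbb C(x,y)$ and a pencil $\alpha-t\beta=0$ of plane curves of odd degree $\delta$ through two fixed points, with one smooth member. The generic member is a smooth curve over $\mathbb C(t)$, it has the two fixed points as $K$-points, and $\omega_X=\mathcal O_X(\delta-3)$ has the square root $\mathcal O_X((\delta-3)/2)$.

*Proof.* If $n=1$, then $K=\mathbb C$ and $X$ is the smooth model. The bundle $\omega_X$ has even degree $2g-2$ and $\mathrm{Pic}^0$ is divisible, so $\mathcal L$ exists. Let $n\ge2$.

**Step 1: line bundles.** The purpose is to choose bundles on a blow-up so that complete intersections contain points on the exceptional divisors and have an even canonical class. Let $X_0$ be a smooth projective model of $F$ (Hironaka), $A$ an ample line bundle on it, $p\ne q$ two points, $\sigma:X'\to X_0$ the blow-up of $\{p,q\}$, and $E=E_p+E_q$. Then $E_p\cong\mathbb P^{n-1}$, $\mathcal O(-E)|_{E_p}\cong\mathcal O(1)$, likewise for $q$, and $\omega_{X'}=\sigma^*\omega_{X_0}((n-1)E)$. Choose an even $a$ with $\sigma^*A^a(-E)$ very ample (possible for a blow-up, see Hartshorne II.7.10), and an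 even $b$ with $A^b$ and $\omega_{X_0}^{-1}\otimes A^b$ globally generated. Put
$$\mathcal M_1=\sigma^*(\omega_{X_0}^{-1}\otimes A^{a+b})(-E),\qquad \mathcal M_i=\sigma^*A^{a+b}(-E)\quad(2\le i\le n-1).$$
Each is a very ample bundle tensored with a globally generated one, hence very ample. The multiples of $E$ and the powers of $\omega_{X_0}$ cancel in
$$\omega_{X'}\otimes\bigotimes_i\mathcal M_i=\sigma^*A^{(a+b)(n-1)}=\mathcal N^{\otimes2},\qquad \mathcal N=\sigma^*A^{(a+b)(n-1)/2}.\tag{1}$$

**Step 2: the universal complete intersection.** The purpose is to see that a general fibre is a smooth connected curve. Let $S=\prod_iH^0(X',\mathcal M_i)$ and $\mathcal C=\{(x,\alpha)\in X'\times S:\alpha_i(x)=0\ \forall i\}$. As the $\mathcal M_i$ are globally generated, $\mathcal C\to X'$ is a vector bundle of rank $\dim S-(n-1)$, so $\mathcal C$ is smooth and irreducible of dimension $\dim S+1$. The projection $\mathcal C\to S$ is proper, and it is surjective because $n-1$ ample divisors on an $n$-dimensional projective variety meet. By generic smoothness it is smooth of relative dimension 1 over a dense open $S^\circ\subset S$. By Bertini,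 applied $n-1$ times (a general member of a very ample linear system on a smooth connected projective variety of dimension $\ge2$ is smooth and connected), the fibre over a general point of $S$ is connected. The number of geometric components of the fibres of a smooth proper morphism is locally constant, and $S^\circ$ is connected; so all fibres over $S^\circ$ are geometrically connected.

**Step 3: an $(n-1)$-parameter family with function field $F$.** The purpose is to restrict to a linear family so that the parameters become functions on $X'$. Choose $\alpha\in S^\circ(\mathbb C)$ with fibre $C_0$, and $\beta_i\in H^0(\mathcal M_i)$ not vanishing identically on $C_0$. Let $h:\mathbb A^{n-1}\to S$, $t\mapsto(\alpha_i-t_i\beta_i)_i$, let $H=h^{-1}(S^\circ)\ni0$, and put $\mathcal X=\mathcal C\times_SH\subset X'\times H$. It is smooth over the irreducible $H$ with irreducible fibres, hence irreducible. Its open subset $\mathcal X^\circ=\mathcal X\cap\{\prod\beta_i\ne0\}$ is nonempty, since it meets the fibre $C_0$ over $t=0$. On $\mathcal X^\circ$ we have $t_i=\alpha_i/\beta_i$, so the projection to $X'$ identifies $\mathcal X^\circ$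 with an open subset of $X'$, namely the set of points where $\prod\beta_i\ne0$ and $(\alpha_i/\beta_i)_i\in H$. Hence $\mathbb C(\mathcal X)=F$ with $t_i=\alpha_i/\beta_i$. As $\mathcal X\to H$ is surjective, $K=\mathbb C(H)=\mathbb C(t_1,\dots,t_{n-1})\subset F$ is purely transcendental.

**Step 4: the generic fibre.** The purpose is to read off $\mathcal L$, $P$ and $Q$. Let $X=\mathcal X_K$, a smooth projective geometrically connected curve with function field $F$. It is the zero scheme in $X'_K$ of a section of $\bigoplus\mathcal M_i$ of the expected codimension, so by adjunction and (1) $\omega_X\cong(\omega_{X'}\otimes\bigotimes\mathcal M_i)|_X=(\mathcal N|_X)^{\otimes2}$; put $\mathcal L=\mathcal N|_X$. Bundles pulled back from $X_0$ are trivial on $E_p$, so $\mathcal M_i|_{E_p}\cong\mathcal O(1)$ and $X\cap(E_p)_K$ is defined in $\mathbb P^{n-1}_K$ by $n-1$ linear forms over $K$. In $n$ variables these have a nontrivial common zero over $K$: a point $P\in X(K)$. Similarly we get $Q\in X\cap(E_q)_K$, and $P\ne Q$ as $E_p\cap E_q=\emptyset$. $\square$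

Since $X$ is geometrically integral, $K$ is algebraically closed in $F$. From now on $X,K,P,Q,\mathcal L$ are fixed, $g$ is the genus of $X$, and $Y=X\setminus P$.

## 4. Systems of quadratic forms over $\mathbb C(t_1,\dots,t_r)$

**Lemma 4.1 (Tsen–Lang–Nagata).** Any $\rho$ quadratic forms over $K_r=\mathbb C(t_1,\dots,t_r)$ in $\nu>2^r\rho$ variables have a nontrivial common zero over $K_r$.

*Proof.* Induction on $r$. For $r=0$, $\rho$ hypersurfaces in $\mathbb P^{\nu-1}$ with $\nu-1\ge\rho$ meet. For $r\ge1$, clear denominators, so that the coefficients lie in $K_{r-1}[t_r]$ and have degree $\le d_0$. Substitute $x_i=\sum_{j=0}^Dx_{ij}t_r^j$. Each form becomes a polynomial in $t_r$ of degree $\le2D+d_0$, and equating its coefficients to zero gives in all at most $\rho(2D+d_0+1)$ quadratic forms over $K_{r-1}$ in $\nu(D+1)$ variables. As $\nu>2^r\rho$,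
$$\nu(D+1)-2^{r-1}\rho(2D+d_0+1)\to\infty\qquad(D\to\infty),$$
so the induction hypothesis applies for large $D$. $\square$

The bound matters: $x^2+t_1y^2$ over $\mathbb C(t_1)$, with $r=\rho=1$ and $\nu=2$, has no nontrivial zero, because $x^2$ has even and $t_1y^2$ odd order at $t_1=0$.

## 5. De Rham coordinates on the punctured curve

Let $\varepsilon\in\{0,1\}$; $\varepsilon=1$ is the case with an extra pole at $Q$. Put
$$\mathcal O_*=\Gamma(Y,\mathcal O(\varepsilon Q)),\qquad \Omega_*=\{\eta\in\Gamma(Y,\omega(2\varepsilon Q)):\mathrm{Res}_Q\eta=0\}.$$
So $d\mathcal O_*\subset\Omega_*$. All these spaces are compatible with extension of scalars from $K$ to $k$.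

**Lemma 5.1.** $\dim\Gamma(Y,\omega)/d\Gamma(Y,\mathcal O)=2g$. If $\eta_1,\dots,\eta_{2g}\in\Gamma(Y_K,\omega)$ represent a basis of this quotient, then $\Omega_*=\bigoplus_jK\eta_j\oplus d\mathcal O_*$; the same holds over $k$.

*Proof.* Let $N\ge\max(1,2g-1)$. Riemann–Roch gives $h^0(\omega((N+1)P))=g+N$ and $h^0(\mathcal O(NP))=N+1-g$, so $\dim dH^0(\mathcal O(NP))=N-g$. In characteristic 0, for $h\in\Gamma(Y,\mathcal O)$, $dh$ has pole order $\le N+1$ at $P$ if and only if $h$ has pole order $\le N$. So the image of $H^0(\omega((N+1)P))$ in the quotient has dimension $(g+N)-(N-g)=2g$ for every such $N$. These images increase with $N$ and exhaust the quotient, which therefore has dimension $2g$. This settles $\varepsilon=0$.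

Let $\varepsilon=1$. By Riemann–Roch there is $g_1\in\Gamma(Y,\mathcal O(Q))$ with an exact simple pole at $Q$. Given $\eta\in\Omega_*$, subtracting a multiple of $dg_1$ removes the double pole at $Q$; the residue is still $0$, so the result is regular at $Q$ and the case $\varepsilon=0$ applies. The sum is direct: if $\sum c_j\eta_j=dh$ with $h\in\mathcal O_*$, then $dh$ is regular at $Q$, so $h$ is regular at $Q$, $h\in\Gamma(Y,\mathcal O)$, and $c=0$. $\square$

In Example 2.1 ($g=1$) the forms $dx/y$ and $x\,dx/y$ span $H^0(\omega(2P))$, and for $N=1$ the proof shows that this space maps isomorphically onto the quotient, as $dH^0(\mathcal O(P))=0$. So they form a basis.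

Fix the $\eta_j$. Every $\eta\in\Omega_*$ is uniquely
$$\eta=\sum_jc_j(\eta)\eta_j+d\gamma(\eta),\qquad\gamma(\eta)\in\mathcal O_*\text{ modulo constants};$$
write $c(\eta)=(c_j(\eta))_j$. By uniqueness, on $\Gamma(Y,\omega)$ the maps $c,\gamma$ do not depend on $\varepsilon$. A form $\eta\in\Omega_*$ is $df$ with $f\in\mathcal O_*$ if and only if $c(\eta)=0$. For $x_1\ne x_2$ in $(Y\setminus Q)(k)$ put
$$\Phi_{x_1x_2}(\eta)=\bigl(c(\eta),\ \gamma(\eta)(x_1)-\gamma(\eta)(x_2)\bigr)\in k^{2g+1}.\tag{2}$$
If $c(\eta)=0$ and $\eta=df$, then $\Phi_{x_1x_2}(\eta)=(0,f(x_1)-f(x_2))$.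

**The spaces $U=U_N^\varepsilon$.** We want a *linear* space of sections $u$ of $\mathcal L$ with $u^2\in\Omega_*$. For $\varepsilon=0$ put $U_N^0=H^0(X,\mathcal L(NP))$. For $\varepsilon=1$ the condition $\mathrm{Res}_Q(u^2)=0$ looks quadratic, but it factors. Let $t$ be a parameter and $e$ a generator of $\mathcal L$ at $Q$ with $e^2=(h_0+h_1t+\cdots)dt$, $h_0\ne0$. For $u=(a/t+b+\cdots)e\in H^0(\mathcal L(NP+Q))$,
$$\mathrm{Res}_Q(u^2)=a^2h_1+2abh_0=a\,\lambda(u),\qquad\lambda(u)=2bh_0+ah_1\ \text{ linear.}$$
Put $U_N^1=\ker\lambda$. On $U^1_N$ the quadratic form $\mathrm{Res}_Q(u^2)$ vanishes identically, hence so does its polarization. Therefore in both cases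
$$uv\in\Omega_*\quad\text{for all }u,v\in U,\qquad\text{and}\qquad H^0(\mathcal L(NP-Q))\subset U.\tag{3}$$
All of this is defined over $K$, because $P$ and $Q$ are $K$-points.

**Lemma 5.2.** Let $N\ge g+3$. (i) A general $u\in U$ generates $\mathcal L(NP+\varepsilon Q)$ at $P$ and at $Q$. (ii) For $x\in Y\setminus Q$, resp. $x_1\ne x_2$ in $Y\setminus Q$, the subspace $U(-2x)$ of sections vanishing doubly at $x$, resp. $U(-x_1-x_2)$ of sections vanishing at $x_1,x_2$, has codimension exactly 2 in $U$.

*Proof.* (i) Each condition is open on the vector space $U$, so it is enough to satisfy each one separately. At $P$: $\deg\mathcal L((N-1)P-Q)=g+N-3\ge2g$, so $H^0(\mathcal L(NP-Q))\supsetneq H^0(\mathcal L((N-1)P-Q))$. At $Q$ with $\varepsilon=0$: likewise $H^0(\mathcal L(NP))\supsetneq H^0(\mathcal L(NP-Q))$. At $Q$ with $\varepsilon=1$: since $H^1(\mathcal L(NP-Q))=0$, the map $u\mapsto(a,b)$ sends $H^0(\mathcal L(NP+Q))$ onto $k^2$, so there is $u$ with $a\ne0$ and $\lambda(u)=0$.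

(ii) Since $\deg\mathcal L(NP-Q-2x)=g+N-4\ge2g-1$, this bundle has no $H^1$, and already $H^0(\mathcal L(NP-Q))\subset U$ surjects onto the 2-dimensional space of jets at $x$. The same holds with $x_1+x_2$ in place of $2x$. $\square$

## 6. Residue duality and a surjectivity statement

In this section we work over $k$; $t$ is a parameter at $P$, and $k(X)\subset k((t))$. For a line bundle $\mathcal E$, $\mathcal E\otimes k((t))$ denotes its generic fibre tensored over $k(X)$ with $k((t))$.

**Lemma 6.1.** Let $\mathcal M$ be a line bundle on $X$ and $\mathcal E=\omega\otimes\mathcal M^{-1}$.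

(a) If $\tau\in\mathcal E\otimes k((t))$ and $\mathrm{Res}_P(m\tau)=0$ for all $m\in\Gamma(Y,\mathcal M)$, then $\tau\in\Gamma(Y,\mathcal E)$.

(b) Every linear functional on $\Gamma(Y,\mathcal M)$ has the form $m\mapsto\mathrm{Res}_P(m\tau)$ with $\tau\in\mathcal E\otimes k((t))$.

*Proof.* We first write $H^1$ in terms of Laurent tails. Let $\hat{\mathcal E}_j\subset\mathcal E\otimes k((t))$ be the formal sections of $\mathcal E(-jP)$ at $P$, and $\mathcal E(\infty P)=\varinjlim\mathcal E(iP)$. Then $H^0(\mathcal E(\infty P))=\Gamma(Y,\mathcal E)$ and $H^1(\mathcal E(\infty P))=\varinjlim H^1(\mathcal E(iP))=0$, and $\mathcal E(\infty P)/\mathcal E(-jP)$ is the skyscraper $(\mathcal E\otimes k((t)))/\hat{\mathcal E}_j$ at $P$. The long exact sequence gives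
$$H^1(\mathcal E(-jP))=(\mathcal E\otimes k((t)))/(\Gamma(Y,\mathcal E)+\hat{\mathcal E}_j),$$
and by Serre duality this is dual to $H^0(\mathcal M(jP))$ via $(m,\tau)\mapsto\mathrm{Res}_P(m\tau)$.

(a) For every $j$, $\tau$ pairs to zero with $H^0(\mathcal M(jP))$, so $\tau=\alpha_j+\beta_j$ with $\alpha_j\in\Gamma(Y,\mathcal E)$, $\beta_j\in\hat{\mathcal E}_j$. For $j>\deg\mathcal E$ we have $\alpha_{j+1}-\alpha_j\in\Gamma(Y,\mathcal E)\cap\hat{\mathcal E}_j=H^0(\mathcal E(-jP))=0$. So $\alpha_j=\alpha$ is constant for large $j$, and $\tau-\alpha\in\bigcap_j\hat{\mathcal E}_j=0$.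

(b) The restriction of the functional to $H^0(\mathcal M(jP))$ is given by some $\tau_j$, and $\tau_{j+1}-\tau_j$ pairs to zero with $H^0(\mathcal M(jP))$, so it lies in $\Gamma(Y,\mathcal E)+\hat{\mathcal E}_j$. For $\alpha\in\Gamma(Y,\mathcal E)$ and $m\in\Gamma(Y,\mathcal M)$ the form $m\alpha$ has no pole outside $P$, so $\mathrm{Res}_P(m\alpha)=0$ by the residue theorem. We may thus modify $\tau_{j+1}$ successively by elements of $\Gamma(Y,\mathcal E)$ so that $\tau_{j+1}-\tau_j\in\hat{\mathcal E}_j$. Then $\tau=\lim\tau_j$ exists and $\tau-\tau_j\in\hat{\mathcal E}_j$ pairs to zero with $H^0(\mathcal M(jP))$, so $\tau$ gives the functional. $\square$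

**Lemma 6.2.** Let $Z_1,\dots,Z_r\in k((t))$ have differentials that are rational 1-forms on $X$, and be $k$-linearly independent modulo $k(X)$. Then $1,Z_1,\dots,Z_r$ are linearly independent over $k(X)$.

*Proof.* Let $D=d/dx$ for a nonconstant $x\in k(X)$, extended to $k((t))$. Then $\ker D=k$, $D$ preserves $k(X)$, and $DZ_j\in k(X)$. Suppose there is a nontrivial relation $a_0+\sum a_jZ_j=0$ over $k(X)$. Some $a_j$ with $j\ge1$ is nonzero. Take a relation in which the number of nonzero $a_j$, $j\ge1$, is minimal, and normalize one of them to $a_{j_0}=1$. Applying $D$,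
$$\Bigl(Da_0+\sum_ja_jDZ_j\Bigr)+\sum_{j\ne j_0}(Da_j)Z_j=0 ,$$
a relation with fewer nonzero coefficients at the $Z_j$. By minimality it is trivial, so all $Da_j=0$ for $j\ge1$, that is, $a_j\in k$. Then $\sum a_jZ_j=-a_0\in k(X)$, a contradiction. $\square$

**Proposition 6.3.** Let $W\subset\Gamma(Y_k,\mathcal L(-Q))$ be finite-dimensional. There is $N_0$ such that for all $N\ge N_0$ and all $x_1\ne x_2$ in $Y\setminus Q$, the map
$$H^0(\mathcal L(NP-Q))\to\mathrm{Hom}(W,k^{2g+1}),\qquad u\mapsto\bigl(y\mapsto\Phi_{x_1x_2}(uy)\bigr)$$
is surjective.

*Proof.* Note that $uy\in\Gamma(Y,\omega)$.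

**Step 1: a failure of surjectivity gives Laurent series.** Fix $(x_1,x_2)$ and write $\Phi=\Phi_{x_1x_2}$. The purpose of Steps 1 and 2 is to show that $\Gamma(Y,\mathcal L(-Q))=\bigcup_NH^0(\mathcal L(NP-Q))$ surjects. Let $y_1,\dots,y_w$ be a basis of $W$. If surjectivity fails, there are functionals $\ell_i$ on $k^{2g+1}$, not all zero, with $\sum_i\ell_i(\Phi(uy_i))=0$ for all $u\in\Gamma(Y,\mathcal L(-Q))$. Let $\Lambda_i=\ell_i\circ\Phi:\Gamma(Y,\omega)\to k$. The map $\Phi$ is surjective on $\Gamma(Y,\omega)$: the $\eta_j$ realize all values of $c$, and functions $h$ on the affine curve $Y$ take arbitrary values at $x_1,x_2$, with $\Phi(dh)=(0,h(x_1)-h(x_2))$. So not all $\Lambda_i$ vanish. By Lemma 6.1(b) with $\mathcal M=\omega$, $\Lambda_i(\eta)=\mathrm{Res}_P(G_i\eta)$ with $G_i\in k((t))$.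

For $h\in\Gamma(Y,\mathcal O(-x_1-x_2))$ we have $\Phi(dh)=0$, so $0=\mathrm{Res}_P(G_i\,dh)=-\mathrm{Res}_P(h\,dG_i)$. By Lemma 6.1(a) with $\mathcal M=\mathcal O(-x_1-x_2)$, $dG_i\in\Gamma(Y,\omega(x_1+x_2))$; in particular $dG_i$ is rational. Next, $\mathrm{Res}_P(u\sum_iy_iG_i)=0$ for all $u\in\Gamma(Y,\mathcal L(-Q))$. Here $\omega\otimes\mathcal L(-Q)^{-1}=\mathcal L(Q)$, so Lemma 6.1(a) gives $\sum_iy_iG_i\in\Gamma(Y,\mathcal L(Q))$, a rational section of $\mathcal L$.

**Step 2: the series are rational functions, and the functionals vanish.** The purpose is to contradict $\Lambda\ne0$. Choose $Z_1,\dots,Z_r$ in the $k$-span of the $G_i$ forming a basis of this span modulo $k(X)$, and write $G_i=\sum_jc_{ij}Z_j+h_i$ with $c_{ij}\in k$, $h_i\in k(X)$. Divide $\sum_iy_iG_i$ by a nonzero rational section $e$ of $\mathcal L$: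
$$\sum_j\Bigl(\sum_ic_{ij}\,y_i/e\Bigr)Z_j\in k(X).$$
By Lemma 6.2, $\sum_ic_{ij}y_i=0$ for all $j$, and as the $y_i$ are independent over $k$, all $c_{ij}=0$. So $G_i\in k(X)$. A pole of $G_i$ on $Y$ would give $dG_i$ a pole of order $\ge2$ there, but $dG_i$ has at most simple poles on $Y$. So $G_i\in\Gamma(Y,\mathcal O)$, and $\Lambda_i(\eta)=\mathrm{Res}_P(G_i\eta)=0$ by the residue theorem. All $\Lambda_i$ vanish, a contradiction. As $\mathrm{Hom}(W,k^{2g+1})$ is finite-dimensional, some $H^0(\mathcal L(NP-Q))$ already surjects.

**Step 3: one $N$ for all pairs.** The purpose is uniformity. For fixed $N$ the matrix of the map has entries $c_j(uy)$ and $\gamma(uy)(x_1)-\gamma(uy)(x_2)$, regular functions of $(x_1,x_2)$. So the set $O_N$ of pairs where the map is surjective is open in $(Y\setminus Q)^2\setminus\Delta$. The $O_N$ increase with $N$ and cover this Noetherian space, so some $O_{N_0}$ is everything. $\square$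

## 7. An isotropic space and a rational parametrization of the solutions

**Isotropic $W$.** The purpose is to build the space that makes the quadrics linear. Put
$$w=4g+5 .$$
There is a $w$-dimensional $K$-subspace $W\subset\Gamma(Y_K,\mathcal L(-Q))$ with $c(yy')=0$ for all $y,y'\in W$. We start with $W_0=0$ and enlarge. Given such a $W_j$ of dimension $j$, the subspace $\{v\in\Gamma(Y_K,\mathcal L(-Q)):c(vy)=0\ \forall y\in W_j\}$ is given by finitely many linear conditions, so it has finite codimension in an infinite-dimensional space, and it contains $W_j$. It therefore contains a subspace $V'$ of dimension $2^{n-1}\cdot2g+1$ with $V'\cap W_j=0$. By Lemma 4.1 with $r=n-1$ and $\rho=2g$, some nonzero $v\in V'$ has $c(v^2)=0$. Put $W_{j+1}=W_j+Kv$.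

**Constants.** Fix $N_1$ with $W\subset H^0(\mathcal L(N_1P-Q))$, let $N_0$ be as in Proposition 6.3 for $W_k$, and let
$$N\ge N_2:=\max(N_0,\,N_1+1,\,g+3).$$
Fix $\varepsilon$, $U=U_N^\varepsilon$, $d=\dim U$. By (3), $W\subset H^0(\mathcal L(NP-Q))\subset U$. Fix a $2g$-dimensional $K$-subspace $W'\subset W$. Let $U^\circ\subset U$ be the open set of $u$ such that $u$ generates $\mathcal L(NP+\varepsilon Q)$ at $P$ and $Q$, and $c(u\,\cdot):W'\to k^{2g}$ is an isomorphism. Each condition is satisfied somewhere: the first by Lemma 5.2(i), the second by Proposition 6.3 after projecting $k^{2g+1}\to k^{2g}$ and restricting to $W'$. So $U^\circ\ne\emptyset$. Finally let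
$$Z=\{s\in U:c(s^2)=0\},\qquad Z^\circ=Z\cap U^\circ ;$$
$Z$ is defined by $2g$ quadrics over $K$.

**Lemma 7.1.** $Z^\circ$ is nonempty, irreducible, of dimension $\ge d-2g$, and $Z^\circ(K)$ is Zariski dense in $Z^\circ$ (as a $k$-variety).

*Proof.* For $u\in U^\circ$ let $y(u)\in W'$ be the unique solution of the linear system
$$2c(u\,y(u))=-c(u^2),\qquad\text{and put}\quad\psi(u)=u+y(u).\tag{4}$$
This is a morphism over $K$, by Cramer's rule. We check that $\psi(u)\in Z^\circ$. Elements of $W$ have pole order $<N$ at $P$ and vanish at $Q$, so $\psi(u)$ still generates $\mathcal L(NP+\varepsilon Q)$ at $P$ and $Q$. By isotropy $c(\psi(u)y')=c(uy')$ for $y'\in W'$, so the isomorphism condition is unchanged. And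
$$c(\psi(u)^2)=c(u^2)+2c(u\,y(u))+c(y(u)^2)=0,$$
where the last term vanishes by isotropy. So $\psi:U^\circ\to Z^\circ$. If $s\in Z^\circ$ then $c(s^2)=0$, so $y(s)=0$ and $\psi(s)=s$: $\psi$ is surjective. Hence $Z^\circ$ is nonempty and irreducible, as the image of $U^\circ$. Since $K$ is infinite, $U^\circ(K)$ is dense in $U^\circ$, so $\psi(U^\circ(K))\subset Z^\circ(K)$ is dense in $Z^\circ$. The dimension bound holds because $Z$ is cut out by $2g$ equations in $U$ and $Z^\circ$ is open in $Z$. $\square$

## 8. Double zeros and coinciding critical values are rare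

**Lemma 8.1.** The following subsets of $Z^\circ$ are constructible of dimension $<d-2g$:
- $R_1=\{s\in Z^\circ:s$ has a multiple zero at some $x\in Y\setminus Q\}$;
- $R_2=\{s\in Z^\circ:\exists\,x_1\ne x_2$ in $Y\setminus Q$ with $s(x_1)=s(x_2)=0$ and $\Phi_{x_1x_2}(s^2)=0\}$.

*Proof.* Both sets are images of constructible incidence sets, hence constructible. Two facts are used.

(α) The non-surjective maps in $\mathrm{Hom}(k^a,k^b)$, $a\ge b$, form a closed set of codimension at least $a-b+1$ (empty if $b=0$). Indeed they are given by minors, and each has image in a hyperplane; hyperplanes form a $(b-1)$-dimensional family and each gives a space of dimension $a(b-1)$, so the dimension is at most $ab-(a-b+1)$.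

(β) If $T$ is a variety and $I\subset T\times U$ is constructible with all fibres over $T$ of dimension $\le\kappa$, then the image of $I$ in $U$ is constructible of dimension $\le\dim T+\kappa$.

**Step 1: sections $u$ for which the equations may be dependent.** The purpose is to show that such $u$, for $R_2$, form a set of small dimension. Let $T=(Y\setminus Q)^2\setminus\Delta$; for $x=(x_1,x_2)\in T$ let $W(-x)\subset W_k$ be the subspace of sections vanishing at $x_1,x_2$, of dimension $\ge w-2$. Let $I$ be the set of $(x,u)\in T\times U$ such that
$$\Phi_x(u\,\cdot):W(-x)\to k^{2g+1}\quad\text{is not onto.}$$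
With the evaluation $\mathrm{ev}_x:W_k\to\mathcal L|_{x_1}\oplus\mathcal L|_{x_2}$, whose kernel is $W(-x)$, this says $\mathrm{rk}(\Phi_x(u\,\cdot),\mathrm{ev}_x)<2g+1+\mathrm{rk}\,\mathrm{ev}_x$. These are ranks of matrices depending algebraically on $(x,u)$ (in local trivializations of $\mathcal L$), so $I$ is constructible. For fixed $x$ the linear map
$$U\to\mathrm{Hom}(W,k^{2g+1})\to\mathrm{Hom}(W(-x),k^{2g+1})$$
is onto, by Proposition 6.3. By (α) the fibre of $I$ over $x$ has codimension at least $(w-2)-(2g+1)+1=2g+3$ in $U$. By (β), as $\dim T=2$, the image $\mathcal B_2\subset U$ of $I$ has codimension $\ge2g+1$. So $\dim(R_2\cap\mathcal B_2)\le d-2g-1$. This is where $w=4g+5$ is needed.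

**Step 2: the count outside $\mathcal B_2$.** The purpose is to make the naive count rigorous where the equations are independent. Let $J\subset T\times U$ be the set of $(x,s)\notin I$ with $s\in U(-x_1-x_2)$ and $\Phi_x(s^2)=0$. It is constructible, and $R_2\setminus\mathcal B_2$ is contained in its image. For fixed $x$ let $q:U(-x_1-x_2)\to k^{2g+1}$, $q(s)=\Phi_x(s^2)$; the source has dimension $d-2$ by Lemma 5.2(ii). At a point $s$ of the fibre of $J$ over $x$ the differential $v\mapsto2\Phi_x(sv)$ is onto, already on $W(-x)\subset U(-x_1-x_2)$. So $q$ is smooth at $s$, and $q^{-1}(0)$ has dimension $d-2-(2g+1)=d-2g-3$ at $s$. Hence the fibres of $J$ have dimension $\le d-2g-3$, and by (β) $\dim(R_2\setminus\mathcal B_2)\le d-2g-1$.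

**Step 3: double zeros.** The purpose is to treat $R_1$ in the same way. Take $T=Y\setminus Q$, of dimension 1, and let $W(-2x)$ be the kernel of the map from $W_k$ to 1-jets at $x$, of dimension $\ge w-2$. Let $I$ be the set of $(x,u)$ such that $c(u\,\cdot):W(-2x)\to k^{2g}$ is not onto; it is constructible by the same rank description with jets instead of values. The map $U\to\mathrm{Hom}(W(-2x),k^{2g})$ is onto, by Proposition 6.3 followed by projection and restriction. By (α) and (β) the image $\mathcal B_1$ of $I$ has codimension $\ge(w-2)-2g+1-1=2g+3$. Outside $\mathcal B_1$ consider $q:U(-2x)\to k^{2g}$, $q(s)=c(s^2)$, with source of dimension $d-2$. Its differential $v\mapsto2c(sv)$ is onto already on $W(-2x)\subset U(-2x)$, so its zero fibre has dimension $d-2-2g$ at such $s$, and $\dim(R_1\setminus\mathcal B_1)\le(d-2-2g)+1=d-2g-1$. $\square$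

**The function $f$.** By Lemmas 7.1 and 8.1 the closures of $R_1,R_2$ in the irreducible $Z^\circ$ are proper, and $Z^\circ(K)$ is dense; so there is
$$s\in Z^\circ(K)\setminus(R_1\cup R_2).$$
Since $c(s^2)=0$, we have $s^2=df$ with $f\in\Gamma(Y_K,\mathcal O(\varepsilon Q))\subset F$.

At the poles: $s^2$ generates $\omega(2NP+2\varepsilon Q)$ at $P$ and $Q$. So $f$ has a pole of order exactly $2N-1$ at $P$; if $\varepsilon=1$, a simple pole at $Q$; and no other poles. If $\varepsilon=0$, $f$ is unramified at $Q$. As $P,Q$ are $K$-rational,
$$[F:K(f)]=m:=2N-1+\varepsilon .$$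
At the zeros: on $Y\setminus Q$ the zeros of $df=s^2$ over $k$ are the zeros of $s$. As $s\notin R_1$, all are simple zeros of $s$, so they are points of ramification index exactly 3. As $\Phi_{x_1x_2}(s^2)=(0,f(x_1)-f(x_2))$ and $s\notin R_2$, distinct critical points have distinct critical values.

Since $N\ge N_2$ and $\varepsilon\in\{0,1\}$ are arbitrary, every $m\ge2N_2-1$ occurs; and $N_2\ge g+3\ge3$, so $m\ge5$.

## 9. The group over $\bar K(f)$

Let $G_{\mathrm{geo}}=M(Fk,k(f))\subset S_m$, where $Fk=k(X_k)$. It is transitive, and by Lemma 1.1 it is generated by the inertia groups over finite points. By Section 8, over each finite branch point there is exactly one ramified point, of index 3. So each nontrivial one of these inertia groups is generated by a 3-cycle, and $G_{\mathrm{geo}}$ is a transitive group generated by 3-cycles. By Lemma 1.2, $G_{\mathrm{geo}}=A_m$.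

## 10. The group over $K(f)$

This is not automatic: constants can enlarge the group.

**Example 10.1.** Let $K=\mathbb C(t)$ and $f=\dfrac{x^3+3tx}{3x^2+t}$. Over $k$ we have $\frac{f-\sqrt t}{f+\sqrt t}=\bigl(\frac{x-\sqrt t}{x+\sqrt t}\bigr)^3$, so the geometric group is $A_3$. But $x$ is a root of $T^3-3fT^2+3tT-tf$, whose discriminant is
$$216\,t^2f^2-108\,t^3-108\,tf^4=-108\,t\,(f^2-t)^2 ,$$
and this is not a square in $K(f)$. So the group over $K(f)$ is $S_3$. Here two of the three poles of $f$ are conjugate over $K$ and not $K$-rational.

In our situation the poles $P,Q$ are $K$-rational and have odd order, and this is what saves us. Let $G=M(F,K(f))$.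

**Step 1: $G\supset A_m$.** The purpose is to leave only two possibilities. As $X$ is geometrically integral, $[Fk:k(f)]=[F:K(f)]=m$, so the embeddings of $Fk$ over $k(f)$ restrict bijectively to the embeddings of $F$ over $K(f)$. Hence restriction embeds $G_{\mathrm{geo}}$ in $G$ compatibly with the actions, and $G\supset A_m$.

**Step 2: the discriminant is a constant up to squares.** The purpose is to reduce to one element of $K$. Let $\delta\in K(f)^*$ be the discriminant of a primitive element of $F/K(f)$. By Step 1, $G=A_m$ if and only if $\delta$ is a square in $K(f)$. The same element is primitive for $Fk/k(f)$, and $G_{\mathrm{geo}}=A_m$, so $\delta$ is a square in $k(f)$. Write $\delta=c\,r^2D$ with $c\in K^*$, $r\in K(f)^*$ and $D\in K[f]$ monic squarefree. In characteristic 0, $D$ stays squarefree over $k$. Since $D$ is a square in $k(f)$, $D=1$ and $\delta=cr^2$.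

**Step 3: the constant is a square.** The purpose is to compute the class of $\delta$ near $f=\infty$. Put $z=1/f$ and complete at $z=0$. Then $F\otimes_{K(f)}K((z))$ is the product of the completions of $F$ at the points over $f=\infty$: the field $K((t_P))$, of degree $\mu=2N-1$ over $K((z))$, and, if $\varepsilon=1$, also $K((t_Q))=K((z))$. For any parameter at $P$, $z$ is its $\mu$-th power times a constant times a 1-unit; extracting a $\mu$-th root of the 1-unit, we can choose $t_P$ with $z=\alpha t_P^{\mu}$, $\alpha\in K^*$. So
$$K((t_P))=K((z))[T]/(T^{\mu}-z/\alpha),\qquad\text{with discriminant}\quad\pm\mu^{\mu}(z/\alpha)^{\mu-1}.$$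
This is a square in $K((z))$: $\mu-1$ is even, and $\pm\mu^\mu\in\mathbb C^*$ is a square in $\mathbb C\subset K$. The factor $K((t_Q))$ has discriminant 1. The discriminant class modulo squares is compatible with base change and multiplicative on products. So $\delta$, hence $c$, is a square in $K((z))$, and comparing constant terms, $c$ is a square in $K$. Thus $\delta$ is a square and $G=A_m$.

This proves Theorem A with $M(F)=2N_2-2$, and hence Theorem 1.5. $\blacksquare$

**Remark (ground field).** Theorem A holds with the same proof when $\mathbb C$ is replaced by any algebraically closed field $k_0$ of characteristic $0$. In the proof of Theorem A, $\mathbb C$ enters through resolution of singularities, Bertini and generic smoothness in Section 3, which need characteristic $0$; through divisibility of $\mathrm{Pic}^0$ when $n=1$ and through the case $r=0$ of Lemma 4.1, which need $k_0$ algebraically closed; through the infinity of $K$ in Lemma 7.1; and through the fact that $\pm\mu^\mu$ is a square in the ground field in Section 10. All of these hold for $k_0$.
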